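\title{The persistence exponent of joint returns to zero of many squared Bessel processes}

\begin{abstract}
Start $n$ independent squared Bessel processes of dimension $\delta\in(0,1)$ from positive points, and let $H_n$ be the first time at which two of them vanish simultaneously. The tail of $H_n$ satisfies $\mathbb{P}(H_n>t)=t^{-\theta_n+o(1)}$ for an exponent $\theta_n=\theta_n(\delta)$. We prove that $\theta_n\sim n(1-\frac{\delta}{2})$ as $n\to\infty$ and, more precisely, that $n(1-\frac{\delta}{2})-\theta_n$ lies between two positive constant multiples of $n^{2/(4-\delta)}$ for all $n\ge2$. The proof compares $\theta_n$ with the bottom of a quadratic form in logarithmic time, and estimates that form from above by a test function and from below by Hardy-type inequalities.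
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $n\ge2$ and $\delta\in(0,1)$. Let $X=(X^{(1)},\dots,X^{(n)})$ be independent squared Bessel processes of dimension $\delta$, that is, the nonnegative solutions of
\begin{equation}\label{eq:besq}
dX^{(i)}_t=2\sqrt{X^{(i)}_t}\,dW^{(i)}_t+\delta\,dt,\qquad X^{(i)}_0=x_i,
\end{equation}
where $W^{(1)},\dots,W^{(n)}$ are independent standard Brownian motions. The diffusion coefficient is H\"older continuous of order $\frac12$, so pathwise uniqueness holds by the Yamada--Watanabe theorem. We write $\mathbb{P}_x$ for the law of $X$ started from $x=(x_1,\dots,x_n)$ and set, for $i\ne j$,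
\[
T_i=\inf\{t\ge0: X^{(i)}_t=0\},\qquad T_{i,j}=\inf\{t\ge0: X^{(i)}_t=X^{(j)}_t=0\},
\]
\[
H_n=\min_{1\le i<j\le n}T_{i,j}.
\]
Thus $H_n$ is the first joint return to zero of any two of the $n$ processes. Throughout the paper
\[
\alpha=1-\tfrac{\delta}{2}\in(\tfrac12,1),\qquad\text{so that}\qquad \delta=2-2\alpha,\qquad 2\alpha-1=1-\delta>0 .
\]
We take the following facts as known; $x\in(0,\infty)^n$ is arbitrary and $t\to\infty$.
\begin{itemize}
\item[(K1)] There is an exponent $\theta_n=\theta_n(\delta)$, not depending on $x$, such that $\mathbb{P}_x(H_n>t)=t^{-\theta_n+o(1)}$.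
\item[(K2)] $(n-1)(1-\delta)\le\theta_n\le n\alpha-1$. In particular $\theta_n>0$.
\item[(K3)] $\mathbb{P}_x(T_i>t)\sim c_{x_i}t^{-\alpha}$ and $\mathbb{P}_x(T_{i,j}>t)\sim c_{x_i+x_j}t^{-(1-\delta)}$, with positive constants. In particular $\theta_2=1-\delta$.
\end{itemize}

The restriction $\delta<1$ is the condition under which joint returns occur. By L\'evy's characterization of Brownian motion, $X^{(i)}+X^{(j)}$ is a squared Bessel process of dimension $2\delta$, and $T_{i,j}$ is its hitting time of $0$; a squared Bessel process started from a positive point hits $0$ only if its dimension is less than $2$. The two exponents in (K3) are the values of $1-\frac d2$ at $d=\delta$ and $d=2\delta$.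

For $n\ge3$ the time $H_n$ is a minimum of dependent hitting times. The simplest way to ensure $H_n>t$ is to leave $X^{(1)}$ free and to keep the other processes away from $0$; by (K3) this has probability of order $t^{-(n-1)\alpha}$, so $\theta_n\le n\alpha-\alpha$. This strategy is not optimal even for $n=2$, where $\theta_2=2\alpha-1<2\alpha-\alpha$: the processes do better by taking turns at visiting $0$. With many processes there are many ways of taking turns, and the bounds (K2), which coincide for $n=2$, allow for the possibility that this saves a positive fraction of $n\alpha$, since $1-\delta<\alpha$. On the other hand, at any time only one process out of $n$ may be at $0$, which suggests that a typical process pays almost the full price $\alpha$. The question, which comes from \cite{BBT}, is whether $\theta_n\sim n(1-\frac{\delta}{2})$ as $n\to\infty$ for each fixed $\delta\in(0,1)$. The answer is yes, and we determine the order of the correction.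

\begin{theorem}\label{thm:main}
For every $\delta\in(0,1)$ there are constants $0<c\le C<\infty$, depending only on $\delta$, such that for all $n\ge2$
\[
n\bigl(1-\tfrac{\delta}{2}\bigr)-C\,n^{\frac{2}{4-\delta}}\ \le\ \theta_n\ \le\ n\bigl(1-\tfrac{\delta}{2}\bigr)-c\,n^{\frac{2}{4-\delta}} .
\]
Since $\frac{2}{4-\delta}=\frac1{1+\alpha}<1$, in particular $\theta_n\sim n(1-\frac{\delta}{2})$ as $n\to\infty$.
\end{theorem}

Taking turns therefore saves an unbounded but sublinear amount, with an exponent $\frac2{4-\delta}\in(\frac12,\frac23)$. The lower bound together with the upper bound in (K2) already gives $\theta_n\sim n\alpha$; the upper bound in Theorem~\ref{thm:main} shows that the error term has the right order. The proof uses only (K1) and the positivity of $\theta_n$.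

In Section~\ref{sec:form} we pass to logarithmic time, where $X$ becomes a reversible diffusion, and state Proposition~\ref{prop:var}, which compares $\theta_n$ with a Rayleigh quotient. From then on the problem is analytic. Section~\ref{sec:small} works out one and two coordinates. Section~\ref{sec:upper} proves the upper bound and explains the scale $n^{-1/(1+\alpha)}$, and Section~\ref{sec:lower} proves the lower bound. Proposition~\ref{prop:var} is proved in Section~\ref{sec:proofvar}.

\section{Logarithmic time and the quadratic form}\label{sec:form}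

A power-law tail in $t$ is an exponential tail in $s=\log(1+t)$, and dividing $X_t$ by its natural size $1+t$ produces a process with an invariant probability measure. Let
\[
Y_s=e^{-s}X_{e^s-1},\qquad s\ge0 .
\]
The processes $B^{(i)}_s=\int_0^{e^s-1}(1+t)^{-1/2}dW^{(i)}_t$ are independent Brownian motions, and It\^o's formula gives
\[
dY^{(i)}_s=2\sqrt{Y^{(i)}_s}\,dB^{(i)}_s+(\delta-Y^{(i)}_s)\,ds,\qquad Y_0=X_0 .
\]
Pathwise uniqueness holds again, so $Y$ is a time-homogeneous Markov process on $[0,\infty)^n$ with independent coordinates; $\mathbb{P}_y$ and $\mathbb{E}_y$ also refer to $Y$ started from $y$. Let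
\[
\Sigma(y)=\min_{i<j}(y_i+y_j),\qquad Z=\{\Sigma=0\},\qquad U_\varepsilon=\{\Sigma<\varepsilon\},\qquad \tau=\inf\{s: Y_s\in Z\}.
\]
The closed set $Z\subset[0,\infty)^n$ consists of the points with at least two zero coordinates, and $U_\varepsilon$ is a relatively open neighborhood of $Z$. Since $\{\tau>s\}=\{H_n>e^s-1\}$, fact (K1) reads
\begin{equation}\label{eq:expdecay}
\mathbb{P}_y(\tau>s)=e^{-\theta_ns+o(s)}\qquad(s\to\infty),\quad y\in(0,\infty)^n .
\end{equation}

The generator of one coordinate is $L=2y\,\partial^2+(\delta-y)\,\partial$. Let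
\[
m(dy)=y^{-\alpha}e^{-y/2}\,dy,\qquad w(y)=2y^{1-\alpha}e^{-y/2}\qquad(y>0).
\]
The measure $m$ is finite because $\alpha<1$. Since $w'=(\delta-y)\,y^{-\alpha}e^{-y/2}$, the generator has the divergence form
\begin{equation}\label{eq:div}
(wg')'=(Lg)\,y^{-\alpha}e^{-y/2},\qquad\text{and}\qquad w(y)\,dy=2y\,m(dy).
\end{equation}
Let $\mu$ be the $n$-fold product of the probability measure $m/m(0,\infty)$, let $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ be the norm and inner product of $L^2(\mu)$, and put
\[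
D(f)=\int\sum_{i=1}^n2y_i(\partial_if)^2\,d\mu .
\]
By \eqref{eq:div}, $D$ is the quadratic form of $-\sum_iL_i$, where $L_i$ is $L$ acting on $y_i$. One expects the decay rate in \eqref{eq:expdecay} to be the infimum of $D(f)/\|f\|^2$ over functions that vanish on $Z$. We need this principle in two one-sided forms. Say that $f$ \emph{vanishes near $Z$} if $f=0$ on $U_\varepsilon$ for some $\varepsilon>0$, and let $\mathcal{C}$ be the set of $f\in C^1([0,\infty)^n)$ that vanish near $Z$ and have, together with their first derivatives, at most polynomial growth.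

\begin{proposition}\label{prop:var}
\begin{itemize}
\item[(a)] If $\lambda\ge0$ and $D(f)\ge\lambda\|f\|^2$ for all $f\in\mathcal{C}$, then $\theta_n\ge\lambda$.
\item[(b)] If $f\not\equiv0$ is bounded and Lipschitz on $[0,\infty)^n$ and vanishes near $Z$, then $\theta_n\le D(f)/\|f\|^2$.
\end{itemize}
\end{proposition}

\section{One and two coordinates}\label{sec:small}

Lower bounds on $D$ come from positive comparison functions: if $h>0$ and $-Lh\ge\lambda h$ on an interval, then the energy on that interval is at least $\lambda$ times the mass, up to boundary terms that involve $h'/h$.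

\begin{lemma}[Ground-state inequality]\label{lem:gs}
Let $0<a<b<\infty$, let $w_0\in C^1([a,b])$ and $h\in C^2([a,b])$ be positive, and let $u\in C^1([a,b])$. Then
\[
\int_a^bw_0u'^2\,dy\ \ge\ \Bigl[w_0u^2\frac{h'}h\Bigr]_a^b-\int_a^b\frac{(w_0h')'}{h}\,u^2\,dy .
\]
In particular, for $w_0=w$,
\begin{equation}\label{eq:gs}
\int_a^b2yu'^2\,dm\ \ge\ \Bigl[wu^2\frac{h'}h\Bigr]_a^b+\int_a^b\frac{-Lh}{h}\,u^2\,dm .
\end{equation}
\end{lemma}

\begin{proof}
We have $\bigl(w_0u^2\frac{h'}h\bigr)'=\frac{(w_0h')'}hu^2+w_0\bigl(2uu'\frac{h'}h-u^2\frac{h'^2}{h^2}\bigr)$, and the last bracket equals $u'^2-(u'-u\frac{h'}h)^2\le u'^2$. Integrate over $[a,b]$, and use \eqref{eq:div} for \eqref{eq:gs}.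
\end{proof}

\begin{example}[One coordinate]\label{ex:one}
Let $\beta>0$, $w_0=2y^{1-\beta}e^{-y/2}$ and $h=y^\beta$. Then $w_0h'=2\beta e^{-y/2}$ and $(w_0h')'/h=-\beta y^{-\beta}e^{-y/2}$. If $u\in C^1([0,\infty))$ has polynomial growth and vanishes on $[0,\varepsilon]$, the boundary terms disappear for $a=\varepsilon$ and $b\to\infty$, and
\begin{equation}\label{eq:hardy}
\int_0^\infty2yu'^2\,y^{-\beta}e^{-y/2}\,dy\ \ge\ \beta\int_0^\infty u^2\,y^{-\beta}e^{-y/2}\,dy .
\end{equation}
For $\beta=\alpha$ the computation says that $Ly^\alpha=-\alpha y^\alpha$, and the constant in \eqref{eq:hardy} is the exponent of $T_i$ in (K3). Applying \eqref{eq:hardy} in each coordinate gives $D(f)\ge n\alpha\|f\|^2$ for those $f\in\mathcal{C}$ that vanish on $\{\min_iy_i\le\varepsilon\}$.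
\end{example}

\begin{example}[Two coordinates]\label{ex:two}
Let $n=2$ and $f\in\mathcal{C}$. Write $y_1=\sigma\varphi$, $y_2=\sigma(1-\varphi)$ with $\sigma>0$, $\varphi\in(0,1)$. Then
\[
m(dy_1)\,m(dy_2)=\sigma^{-(2\alpha-1)}e^{-\sigma/2}\,d\sigma\;\varphi^{-\alpha}(1-\varphi)^{-\alpha}\,d\varphi ,
\]
and the Cauchy--Schwarz inequality gives
\[
2\sigma(\partial_\sigma f)^2=\frac2\sigma\,(y_1\partial_1f+y_2\partial_2f)^2\le\frac{2}{\sigma}(y_1+y_2)\sum_{j=1}^2y_j(\partial_jf)^2=\sum_{j=1}^22y_j(\partial_jf)^2 .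
\]
For each $\varphi$ the function $\sigma\mapsto f$ vanishes near $0$, so \eqref{eq:hardy} applies with $\beta=2\alpha-1=1-\delta$. Hence $D(f)\ge(1-\delta)\|f\|^2$, and Proposition~\ref{prop:var}(a) gives $\theta_2\ge1-\delta$, which is the exact value.
\end{example}

These two computations contain the ingredients of the general case. A function $f\in\mathcal{C}$ need not vanish when a single coordinate is zero, so \eqref{eq:hardy} is not available in one variable; indeed $u\equiv1$ has no energy. But \eqref{eq:gs} with $h$ close to $y^\alpha$ still yields almost $\alpha$ per coordinate on the region where that coordinate exceeds a small level $r$, and where two coordinates are below $r$ the radial argument of Example~\ref{ex:two} provides energy. What remains is the region where exactly one coordinate is below $r$. There a loss occurs, but it occurs once and not $n$ times.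

\section{The upper bound}\label{sec:upper}

The eigenfunction $\prod_iy_i^\alpha$ of $-\sum_iL_i$, with eigenvalue $n\alpha$, vanishes whenever one coordinate is zero, which is more than Proposition~\ref{prop:var}(b) requires. We lower the energy by making each factor constant on $[0,r]$, and then restore the vanishing near $Z$ by a cutoff that acts only when two coordinates lie in $[0,r]$. A truncation at a large level $M$ makes the function bounded. We first compute with one factor. For $0<r\le1<M$ let
\[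
h(y)=\min\{\max(y,r),M\}^\alpha,\qquad \psi(y)=2y\,\frac{h'(y)^2}{h(y)^2},\qquad \nu=\frac{h^2\,m}{\int h^2\,dm},
\]
and let $\lambda_1=\int\psi\,d\nu=\int2yh'^2\,dm/\int h^2\,dm$ and $\pi=\nu([0,r])$.

\begin{lemma}\label{lem:onefactor}
Let $\Lambda=2^{1+\alpha}\Gamma(1+\alpha)$, $c_1=2\alpha e^{-1/2}/\Lambda$ and $c_2=1/((1-\alpha)\Lambda)$. There are numbers $\zeta_M$, independent of $r$, with $\zeta_M\downarrow1$ as $M\to\infty$, such that
\[
0\le\lambda_1\le\zeta_M(\alpha-c_1r^\alpha),\qquad \pi\le\zeta_Mc_2r^{1+\alpha}.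
\]
\end{lemma}

\begin{proof}
We have $\int y^{2\alpha}\,dm=\int_0^\infty y^\alpha e^{-y/2}dy=\Lambda$. Let $\Lambda_M=\int\min(y,M)^{2\alpha}\,dm$ and $\zeta_M=\Lambda/\Lambda_M$. Then $\int h^2\,dm\ge\Lambda_M$, and $\zeta_M\downarrow1$ by monotone convergence. Since $2\alpha^2\int_0^\infty y^{\alpha-1}e^{-y/2}dy=2\alpha^2\,2^\alpha\Gamma(\alpha)=\alpha\Lambda$ and $r\le1$,
\[
\int2yh'^2\,dm=2\alpha^2\int_r^My^{\alpha-1}e^{-y/2}dy\le\alpha\Lambda-2\alpha^2e^{-1/2}\,\frac{r^\alpha}\alpha=\Lambda(\alpha-c_1r^\alpha).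
\]
Also $\int_0^rh^2\,dm\le r^{2\alpha}\int_0^ry^{-\alpha}dy=\Lambda c_2r^{1+\alpha}$. Divide both bounds by $\Lambda_M$.
\end{proof}

The lemma explains the exponent in Theorem~\ref{thm:main}. Flattening gains about $c_1r^\alpha$ per coordinate, so $c_1nr^\alpha$ in total. A cutoff that drops from $1$ to $0$ over a distance of order $r$, at a point $y_i$ of order $r$, has energy density $2y_i(\partial_i\chi)^2$ of order $1/r$, and it acts on an event of $\nu^{\otimes n}$-probability at most $n^2\pi^2$. The cost is thus of order $n^2r^{1+2\alpha}$, which is smaller than the gain when $nr^{1+\alpha}$ is small. The best choice is $r$ of order $n^{-1/(1+\alpha)}$, where the gain $nr^\alpha$ is of order $n^{1/(1+\alpha)}$.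

\begin{proposition}\label{prop:upper}
There is $c=c(\delta)>0$ such that $\theta_n\le n\alpha-c\,n^{1/(1+\alpha)}$ for all $n\ge2$.
\end{proposition}

\begin{proof}
Let $y_{(2)}$ be the second smallest coordinate of $y$, a Lipschitz function of $y$, let $N_r(y)=\#\{i:y_i\le r\}$, and let $\omega(t)=\min\{1,(2t-1)_+\}$, which is $0$ on $[0,\frac12]$, linear on $[\frac12,1]$ and $1$ on $[1,\infty)$. Put
\[
G(y)=\prod_{i=1}^nh(y_i),\qquad \chi(y)=\omega(y_{(2)}/r),\qquad f=G\chi .
\]
Then $f\not\equiv0$ is bounded and Lipschitz. On $U_{r/2}$ we have $y_{(2)}\le\Sigma(y)<r/2$, so $f=0$ there and Proposition~\ref{prop:var}(b) applies. Note that $\chi=1$ if $N_r\le1$.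

\emph{The energy density.} Let $y$ have distinct coordinates, none equal to $r/2$, $r$ or $M$; this holds almost everywhere. Then $\partial_i\chi\neq0$ only if $y_i=y_{(2)}\in(r/2,r)$. For this single index, $|\partial_i\chi|=2/r$, $\partial_iG=0$ and $N_r\ge2$, so $2y_i(\partial_if)^2\le\frac8rG^2$. For all other indices $2y_i(\partial_if)^2=G^2\chi^2\psi(y_i)$. Let $\mathbf{E}$, $\mathbf{P}$ refer to independent coordinates with law $\nu$. Since $\nu^{\otimes n}$ is proportional to $G^2\mu$,
\begin{equation}\label{eq:quot}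
\theta_n\le\frac{D(f)}{\|f\|^2}\le\frac{\mathbf{E}\bigl[\chi^2\sum_i\psi(y_i)\bigr]+\frac8r\,\mathbf{P}(N_r\ge2)}{\mathbf{E}\chi^2}.
\end{equation}
We have $\mathbf{P}(N_r\ge2)\le n^2\pi^2/2$, hence $\mathbf{E}\chi^2\ge1-n^2\pi^2/2$. Bounding $\chi$ by $1$ in the numerator would lose a factor $1/\mathbf{E}\chi^2$ on the main term $n\lambda_1$. At our scale $n\pi$ is a constant, so this would be a loss of order $n$. We must use that $\chi$ and $\psi(y_i)$ are nearly independent.

\emph{Decoupling.} For $t>r$, the value $\chi(y_1,\dots,y_{n-1},t)$ does not depend on $t$: if at least two of $y_1,\dots,y_{n-1}$ are at most $r$, then the second smallest coordinate is one of $y_1,\dots,y_{n-1}$ whatever $t>r$ is, and otherwise $N_r\le1$ and $\chi=1$. Call this value $\chi_*(y_1,\dots,y_{n-1})$. Since $\psi=0$ on $[0,r)$, we have $\chi^2\psi(y_n)=\chi_*^2\psi(y_n)$ almost surely, and by independence and symmetry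
\[
\mathbf{E}\Bigl[\chi^2\sum_i\psi(y_i)\Bigr]=n\lambda_1\,\mathbf{E}\chi_*^2 .
\]
Moreover $\chi=\chi_*$ if $y_n>r$, and $\chi=\chi_*=1$ if $y_1,\dots,y_{n-1}>r$. So the two functions differ with probability at most $(n-1)\pi^2$, and $\mathbf{E}\chi_*^2\le\mathbf{E}\chi^2+n\pi^2$. If $n\pi\le1$, then $\mathbf{E}\chi^2\ge\frac12$ and \eqref{eq:quot} gives
\begin{equation}\label{eq:upper}
\theta_n\le n\lambda_1(1+2n\pi^2)+\frac8r\,n^2\pi^2 .
\end{equation}

\emph{Choice of $r$.} Let $r=\kappa n^{-1/(1+\alpha)}$, where $\kappa=\kappa(\delta)\in(0,1]$ satisfies $c_2\kappa^{1+\alpha}\le\frac12$ and $10c_2^2\kappa^{1+\alpha}\le\frac{c_1}2$. Put $\bar\pi=c_2r^{1+\alpha}$, so that $n\bar\pi=c_2\kappa^{1+\alpha}\le\frac12$. As soon as $\zeta_M\le2$, Lemma~\ref{lem:onefactor} gives $n\pi\le1$, and \eqref{eq:upper} holds. Insert the bounds of Lemma~\ref{lem:onefactor} and let $M\to\infty$. Using $\alpha-c_1r^\alpha\le1$ and $2+\frac8r\le\frac{10}r$,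
\[
\theta_n\le n\alpha-c_1nr^\alpha+\frac{10}r(n\bar\pi)^2=n\alpha-n^{\frac1{1+\alpha}}\bigl(c_1\kappa^\alpha-10c_2^2\kappa^{1+2\alpha}\bigr)\le n\alpha-\frac{c_1\kappa^\alpha}2\,n^{\frac1{1+\alpha}}.\qedhere
\]
\end{proof}

\section{The lower bound}\label{sec:lower}

We prove that $D(f)\ge(n\alpha-C_1nr^\alpha-C_2/r)\|f\|^2$ for $f\in\mathcal{C}$ and small $r$. The two errors balance at $r^{1+\alpha}=1/n$, the scale of Section~\ref{sec:upper}. The first step is an inequality in one variable, valid without any condition at $0$, obtained by applying \eqref{eq:gs} separately outside and inside $[0,r]$. The second step absorbs its negative term by means of the energy that is available when two coordinates are small.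

\subsection{An inequality in one variable}

For a function $u$ on $[0,\infty)$ and $r>0$ let
\[
b_r(u)=r^{-\alpha}e^{-r/2}u(r)^2=\frac{w(r)u(r)^2}{2r},
\]
so that the boundary term of \eqref{eq:gs} at $r$ is $2\,\frac{rh'(r)}{h(r)}\,b_r(u)$. On $[r,\infty)$ the choice $h=y^\alpha$ gives the constant $\alpha$ exactly, with the boundary term $-2\alpha b_r(u)$. This term must be paid for by the energy on $[0,r]$. The comparison function that we use there also has $rh'(r)/h(r)$ close to $\alpha$, so essentially all the inner energy would be spent, and none would be left for the second step. We therefore add to $y^\alpha$ a positive term of size $r^\alpha$, which nearly halves $h'(r)/h(r)$. A constant is unsuitable, because $(L+\alpha)r^\alpha=\alpha r^\alpha$ is comparable to $h$ near $y=r$. We use $r^\alpha e^{-\gamma y}$, with $\gamma$ chosen so that $(L+\alpha)e^{-\gamma y}$ vanishes at $y=0$.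

\begin{lemma}[Outer part]\label{lem:outer}
Let $\gamma=\alpha/\delta$ and $C_1=\gamma(2\gamma+1)\sup_{y>0}y^{1-\alpha}e^{-\gamma y}$. Let $0<r\le1$ satisfy $e^{-\gamma r}\ge\frac23$. For $u\in C^1([r,\infty))$ of polynomial growth,
\[
\int_r^\infty2yu'^2\,dm\ \ge\ (\alpha-C_1r^\alpha)\int_r^\infty u^2\,dm-\frac{6\alpha}5\,b_r(u).
\]
\end{lemma}

\begin{proof}
Let $h(y)=y^\alpha+r^\alpha e^{-\gamma y}$. We have $Ly^\alpha=-\alpha y^\alpha$ and, since $\gamma\delta=\alpha$,
\[
(L+\alpha)e^{-\gamma y}=(2\gamma^2y-\gamma\delta+\gamma y+\alpha)e^{-\gamma y}=\gamma(2\gamma+1)\,ye^{-\gamma y}\le C_1y^\alpha\le C_1h .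
\]
Hence $-Lh\ge(\alpha-C_1r^\alpha)h$. Moreover $h'(r)\le\alpha r^{\alpha-1}$ and $h(r)\ge\frac53r^\alpha$, so $rh'(r)/h(r)\le\frac35\alpha$. Apply \eqref{eq:gs} on $[r,b]$ and let $b\to\infty$. The boundary term at $b$ tends to $0$ because $|h'/h|\le\frac\alpha r+\gamma$ on $[r,\infty)$ and $w$ decays exponentially.
\end{proof}

Next we bound $b_r(u)$ by the energy on $[0,r]$ plus a mass term, which is unavoidable since $u$ may be constant. In the second step, a mass term $\frac1\rho\int_0^\rho u^2\,dm$ will cost energy with a factor of order $1/(1-\delta)$, at every scale $\rho$, so its coefficient has to be small. A single scale does not allow this: if the mass term is $\frac{a}{r}\int_0^ru^2\,dm$, then $u\equiv1$ forces $a\ge(1-\alpha)e^{-1/2}$. We use instead the scale-invariant term $\eta\int u^2y^{-1}\,dm$ over $[r/R,r]$. For $u\equiv1$ it is of order $\eta(R/r)^\alpha$, so $R^\alpha$ of order $1/\eta$ suffices; this range contains about $\log(1/\eta)$ dyadic scales, and $\eta\log(1/\eta)\to0$. The comparison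 function solves $2yh''+\delta h'=\frac{2\eta}yh$ with $h'(r/R)=0$, so that no boundary term appears at $r/R$.

\begin{lemma}[Inner part]\label{lem:inner}
Let $0<\eta\le\alpha^2/4$, $R=(100/\eta)^{1/\alpha}$ and $r>0$. For $u\in C^1([0,r])$,
\[
\int_0^r2yu'^2\,dm\ \ge\ \frac{9\alpha}5\,b_r(u)-2\eta\int_{r/R}^r\frac{u^2}y\,dm .
\]
\end{lemma}

\begin{proof}
Since $\delta=2-2\alpha$, we have $(2y\partial^2+\delta\partial)y^z=2z(z-\alpha)y^{z-1}$. Let $p>0>-q$ be the roots of $z(z-\alpha)=\eta$. Then $pq=\eta$, $p+q=\sqrt{\alpha^2+4\eta}\ge\alpha$ and $\alpha\le p\le\frac{1+\sqrt2}2\alpha$, so $p^2\le\frac32$. On $[r/R,r]$ let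
\[
h(y)=\frac{t^p}p+\frac{t^{-q}}q,\qquad t=\frac{Ry}r\in[1,R].
\]
Then $yh'(y)=t^p-t^{-q}\ge0$, with equality at $y=r/R$, and $2yh''+\delta h'=\frac{2\eta}yh$. Hence $-\frac{Lh}h=-\frac{2\eta}y+\frac{yh'}h\ge-\frac{2\eta}y$. Let $\xi=R^{-(p+q)}\le R^{-\alpha}=\frac\eta{100}\le\frac1{400}$. Then $\xi\frac pq=\xi\frac{p^2}\eta\le0.015$, and
\[
\frac{rh'(r)}{h(r)}=\frac{R^p-R^{-q}}{R^p/p+R^{-q}/q}=\frac{p(1-\xi)}{1+\xi p/q}\ge\frac{0.9975}{1.015}\,\alpha\ge\frac9{10}\alpha .
\]
Apply \eqref{eq:gs} on $[r/R,r]$, and add the nonnegative energy on $[0,r/R]$ to the left side.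
\end{proof}

Two thirds of the inner energy now pay for the boundary term of Lemma~\ref{lem:outer}, because $\frac23\cdot\frac95=\frac65$. Adding Lemma~\ref{lem:outer}, two thirds of Lemma~\ref{lem:inner}, and the remaining third of the inner energy, we obtain, for $r,\eta,R$ as in the two lemmas and $u\in C^1([0,\infty))$ of polynomial growth,
\begin{equation}\label{eq:oned}
\int_0^\infty2yu'^2\,dm\ge(\alpha-C_1r^\alpha)\int_r^\infty u^2\,dm+\frac13\int_0^r2yu'^2\,dm-\frac{4\eta}3\int_{r/R}^r\frac{u^2}y\,dm .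
\end{equation}

\subsection{Counting small coordinates}

So far we have used neither $\delta<1$ nor the vanishing near $Z$. Both enter through a local version of Example~\ref{ex:two}. We need it on a square, so the radial variable is now $\max(y_1,y_2)$.

\begin{lemma}[Pair inequality]\label{lem:pair}
Let $c_0=(1-\delta)e^{-1}$ and $0<\rho\le1$. If $g\in C^1([0,\rho]^2)$ vanishes near $(0,0)$, then
\[
\int_{[0,\rho]^2}\bigl(2y_1(\partial_1g)^2+2y_2(\partial_2g)^2\bigr)\,dm^{\otimes2}\ \ge\ \frac{c_0}\rho\int_{[0,\rho]^2}g^2\,dm^{\otimes2}.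
\]
\end{lemma}

\begin{proof}
Since $e^{-1}\le e^{-(y_1+y_2)/2}\le1$ on $[0,\rho]^2$, it suffices to prove the inequality with the measure $y_1^{-\alpha}y_2^{-\alpha}dy_1dy_2$ and the constant $1-\delta$ in place of $c_0$. By symmetry it suffices to prove it on the triangle $\{y_2\le y_1\}$. Write $y_1=\sigma\in[0,\rho]$ and $y_2=\sigma\varphi$ with $\varphi\in[0,1]$; the measure becomes $\sigma^{1-2\alpha}d\sigma\,\varphi^{-\alpha}d\varphi$. By Cauchy--Schwarz and $y_1+y_2\le2\sigma$,
\[
\sigma(\partial_\sigma g)^2=\frac1\sigma(y_1\partial_1g+y_2\partial_2g)^2\le\frac{y_1+y_2}\sigma\sum_{j=1}^2y_j(\partial_jg)^2\le\sum_{j=1}^22y_j(\partial_jg)^2 .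
\]
Fix $\varphi$, and let $u(\sigma)=g(\sigma,\sigma\varphi)$ and $I=\int_0^\rho\sigma u'^2\,\sigma^{1-2\alpha}d\sigma$. Since $u(0)=0$, Cauchy--Schwarz gives
\[
u(\sigma)^2=\Bigl(\int_0^\sigma t^{1-\alpha}u'(t)\,t^{\alpha-1}dt\Bigr)^2\le I\int_0^\sigma t^{2\alpha-2}dt=I\,\frac{\sigma^{2\alpha-1}}{1-\delta},
\]
so $\int_0^\rho u^2\sigma^{1-2\alpha}d\sigma\le\frac\rho{1-\delta}I$. Integrate against $\varphi^{-\alpha}d\varphi$.
\end{proof}

The integral $\int_0^\sigma t^{2\alpha-2}dt$ converges exactly when $\delta<1$. Some such condition is necessary for the theorem: for $\delta\ge1$ we have $H_n=\infty$ almost surely, as explained in Section~\ref{sec:intro}.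

For $f\in\mathcal{C}$ and $\rho,r>0$ let
\[
N_\rho(y)=\#\{i:y_i\le\rho\},\qquad D_r(f)=\sum_{i=1}^n\int_{\{y_i\le r\}}2y_i(\partial_if)^2\,d\mu<\infty .
\]
The next lemma says that all small coordinates but one are controlled by the inner energy $D_r$.

\begin{lemma}\label{lem:count}
For $0<\rho\le r\le1$ and $f\in\mathcal{C}$,
\[
\int f^2N_\rho\,d\mu\le\|f\|^2+\frac{2\rho}{c_0}\,D_r(f).
\]
\end{lemma}

\begin{proof}
For $A\subset\{1,\dots,n\}$ with $|A|=N\ge2$ let $Q_A$ be the set where $y_i\le\rho$ for $i\in A$ and $y_i>\rho$ for $i\notin A$. Fix a pair $i,j\in A$. The set $Q_A$ is the product of the square $[0,\rho]^2$ in $(y_i,y_j)$ with a set in the other coordinates, and $f$ vanishes when $y_i+y_j<\varepsilon$ because $\Sigma(y)\le y_i+y_j$. Apply Lemma~\ref{lem:pair} in $(y_i,y_j)$, integrate over the other coordinates, and sum over the $N(N-1)/2$ pairs. Each index belongs to $N-1$ pairs, so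
\[
(N-1)\sum_{i\in A}\int_{Q_A}2y_i(\partial_if)^2\,d\mu\ \ge\ \frac{N(N-1)}2\cdot\frac{c_0}\rho\int_{Q_A}f^2\,d\mu .
\]
Divide by $N-1$ and sum over $A$. The sets $Q_A$ are disjoint with union $\{N_\rho\ge2\}$; on $Q_A$ we have $N_\rho=N$, and $y_i\le r$ for $i\in A$. Hence $D_r(f)\ge\frac{c_0}{2\rho}\int f^2N_\rho\mathbf{1}\{N_\rho\ge2\}\,d\mu$. Finally $N_\rho\le1+N_\rho\mathbf{1}\{N_\rho\ge2\}$.
\end{proof}

\subsection{Conclusion}

\begin{proposition}\label{prop:lower}
There is $C=C(\delta)<\infty$ such that $\theta_n\ge n\alpha-C\,n^{1/(1+\alpha)}$ for all $n\ge2$.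
\end{proposition}

\begin{proof}
For $\eta\in(0,\alpha^2/4]$ let $R=(100/\eta)^{1/\alpha}$ and $K=\lceil\log_2R\rceil$, so that $R\le2^K\le2R$. Since $K=O(\log(1/\eta))$ as $\eta\to0$, we can fix $\eta$, depending only on $\delta$, with $32\eta K\le c_0$. Let
\[
0<r\le r_0=\min\Bigl\{1,\ \frac{\log(3/2)}\gamma,\ \frac{c_0}{12\alpha}\Bigr\}.
\]
Let $f\in\mathcal{C}$. Apply \eqref{eq:oned} to $f$ as a function of $y_i$, integrate over the other coordinates, and sum over $i$:
\begin{equation}\label{eq:sum}
D(f)\ge(\alpha-C_1r^\alpha)\int f^2(n-N_r)\,d\mu+\frac13D_r(f)-\frac{4\eta}3\int f^2\sum_{i=1}^n\frac{\mathbf{1}\{r/R<y_i\le r\}}{y_i}\,d\mu .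
\end{equation}
In the first term, $(\alpha-C_1r^\alpha)(n-N_r)\ge n\alpha-C_1nr^\alpha-\alpha N_r$, and Lemma~\ref{lem:count} with $\rho=r\le c_0/(12\alpha)$ gives
\[
\alpha\int f^2N_r\,d\mu\le\alpha\|f\|^2+\frac16D_r(f).
\]
In the last term, cover $(r/R,r]$ by the intervals $(2^{-j-1}r,2^{-j}r]$, $0\le j<K$, on which $1/y_i<2^{j+1}/r$. Lemma~\ref{lem:count} with $\rho=2^{-j}r$ gives
\begin{align*}
\int f^2\sum_{i=1}^n\frac{\mathbf{1}\{r/R<y_i\le r\}}{y_i}\,d\mu&\le\sum_{j=0}^{K-1}\frac{2^{j+1}}r\Bigl(\|f\|^2+\frac{2^{1-j}r}{c_0}D_r(f)\Bigr)\\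
&\le\frac{4R}r\|f\|^2+\frac{4K}{c_0}D_r(f),
\end{align*}
and $\frac{4\eta}3\cdot\frac{4K}{c_0}\le\frac16$ by the choice of $\eta$. The total coefficient of $D_r(f)$ in \eqref{eq:sum} is thus at least $\frac13-\frac16-\frac16=0$. Since $\alpha\le\alpha/r$,
\[
D(f)\ge\Bigl(n\alpha-C_1nr^\alpha-\frac{C_2}r\Bigr)\|f\|^2,\qquad C_2=\alpha+\frac{16}3\eta R .
\]
Take $r=r_0n^{-1/(1+\alpha)}$ and $C=C_1r_0^\alpha+C_2/r_0$. Then $D(f)\ge(n\alpha-Cn^{1/(1+\alpha)})\|f\|^2$ for all $f\in\mathcal{C}$. If $n\alpha-Cn^{1/(1+\alpha)}\ge0$, Proposition~\ref{prop:var}(a) gives the claim; otherwise the claim follows from $\theta_n>0$.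
\end{proof}

Propositions~\ref{prop:upper} and~\ref{prop:lower} prove Theorem~\ref{thm:main}; the two inequalities together force $c\le C$.

\section{Proof of the variational comparison}\label{sec:proofvar}

We prove Proposition~\ref{prop:var} without identifying the quadratic form of the process killed on $Z$. The semigroup of $Y$ can be diagonalized on polynomials, and killing is replaced by a large bounded potential on a neighborhood of $Z$, for which the Feynman--Kac formula is elementary. This yields estimates for the process started from $\mu$, which (K1) transfers to $\theta_n$.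

\subsection{The semigroup on $L^2(\mu)$}

If $u$ is locally absolutely continuous on $[0,\infty)$, with $u$ and $u'$ of polynomial growth, and $g$ is a polynomial, then \eqref{eq:div} gives
\begin{equation}\label{eq:ibp}
\int u\,(-Lg)\,dm=\int2yu'g'\,dm ,
\end{equation}
with no boundary terms since $w(0)=0$ and $w$ decays exponentially. In particular $L$ is symmetric on polynomials. Let $\ell_0=1,\ell_1,\dots$ be the orthonormal polynomials of $m/m(0,\infty)$, with $\deg\ell_j=j$. Since $Ly^j=-jy^j+j(2j-2+\delta)y^{j-1}$, the polynomial $L\ell_j+j\ell_j$ has degree less than $j$; by symmetry it is orthogonal to all polynomials of degree less than $j$; hence $L\ell_j=-j\ell_j$. (The $\ell_j$ are the normalized Laguerre polynomials $L_j^{(-\alpha)}(y/2)$.) For $k\in\{0,1,\dots\}^n$ let $\ell_k(y)=\prod_i\ell_{k_i}(y_i)$ and $|k|=\sum_ik_i$, so that $\sum_iL_i\ell_k=-|k|\ell_k$.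

The measure $\mu$ has exponential moments: $\int e^{a\sum_iy_i}d\mu<\infty$ for $a<\frac12$. Recall that the Fourier transform of a finite signed measure with an exponential moment is analytic in a strip, so that such a measure is zero if all its moments are zero. Applied to $g\mu$ with $g\in L^2(\mu)$ orthogonal to polynomials, this shows that $(\ell_k)$ is an orthonormal basis of $L^2(\mu)$. Let $\hat f(k)=\langle f,\ell_k\rangle$, let $A$ be the nonnegative self-adjoint operator with $A\ell_k=|k|\ell_k$, and let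
\[
\mathcal{E}(f)=\sum_k|k|\hat f(k)^2,\qquad\mathcal{F}=\{f\in L^2(\mu):\mathcal{E}(f)<\infty\}
\]
be its form and form domain. Truncating the expansion shows that polynomials are dense in $\mathcal{F}$ for the norm $(\mathcal{E}(f)+\|f\|^2)^{1/2}$.

\begin{lemma}\label{lem:semigroup}
\begin{itemize}
\item[(i)] The measure $\mu$ is invariant for $Y$, and $P_sf(y)=\mathbb{E}_yf(Y_s)$ defines the operator $e^{-sA}$ on $L^2(\mu)$.
\item[(ii)] $\mathcal{E}(g)=D(g)$ for polynomials $g$.
\item[(iii)] If $f$ is bounded and Lipschitz on $[0,\infty)^n$, then $f\in\mathcal{F}$ and $\mathcal{E}(f)\le D(f)<\infty$.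
\end{itemize}
\end{lemma}

\begin{proof}
(i) For integers $j\ge1$,
\[
L(1+y)^j=2j(j-1)y(1+y)^{j-2}+j(\delta-y)(1+y)^{j-1}\le2j^2(1+y)^j .
\]
It\^o's formula up to the hitting time of a large level, Gronwall's lemma and Fatou's lemma give $\mathbb{E}_y(1+Y^{(i)}_s)^j\le e^{2j^2s}(1+y_i)^j$. So the local martingale $e^{|k|s}\ell_k(Y_s)$ has integrable quadratic variation and is a martingale, that is, $\mathbb{E}_y\ell_k(Y_s)=e^{-|k|s}\ell_k(y)$. Integrating against $\mu$, and using $\int\ell_k\,d\mu=0$ for $k\ne0$, we see that the law $\mu P_s$ of $Y_s$ started from $\mu$ has the same moments as $\mu$. Expanding $e^{a\sum_iy_i}$ in a series of nonnegative terms shows that $\mu P_s$ has the same exponential moments, so $\mu P_s=\mu$ by the fact recalled above. By Jensen's inequality and invariance, $P_s$ is a contraction of $L^2(\mu)$. It agrees with $e^{-sA}$ on polynomials, hence everywhere.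

(ii) By \eqref{eq:ibp} in each coordinate, $D(g)=\langle g,-\sum_iL_ig\rangle=\langle g,Ag\rangle$.

(iii) On vector fields consider the inner product $(u,v)=\int\sum_i2y_iu_iv_i\,d\mu$, so that $D(f)=(\nabla f,\nabla f)$, which is finite since $\nabla f$ is bounded. By \eqref{eq:ibp} in each coordinate, $(\nabla f,\nabla\ell_k)=|k|\hat f(k)$, and $(\nabla\ell_{k'},\nabla\ell_k)=|k|\langle\ell_{k'},\ell_k\rangle$. So the fields $\nabla\ell_k/\sqrt{|k|}$, $k\ne0$, are orthonormal, the coefficients of $\nabla f$ are $\sqrt{|k|}\hat f(k)$, and Bessel's inequality gives $\mathcal{E}(f)\le D(f)$.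
\end{proof}

Let $V\ge0$ be bounded and measurable. We recall the standard facts on bounded perturbations. The operator $A+V$ is self-adjoint and nonnegative on the domain of $A$; its form is $\mathcal{E}_V(f)=\mathcal{E}(f)+\int Vf^2\,d\mu$ on $\mathcal{F}$. By the spectral theorem, each $f\in\mathcal{F}$ has a measure $\nu_f$ on $[0,\infty)$ of total mass $\|f\|^2$ with $\langle f,e^{-s(A+V)}f\rangle=\int e^{-s\xi}\nu_f(d\xi)$ and $\mathcal{E}_V(f)=\int\xi\,\nu_f(d\xi)$; and if $\mathcal{E}_V(f)\ge\lambda\|f\|^2$ on $\mathcal{F}$, then $\|e^{-s(A+V)}\|\le e^{-\lambda s}$.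

\begin{lemma}[Feynman--Kac formula]\label{lem:FK}
For bounded measurable $V\ge0$ and $f$, and for $\mu$-almost every $y$,
\[
e^{-s(A+V)}f(y)=\mathbb{E}_y\Bigl[e^{-\int_0^sV(Y_u)\,du}f(Y_s)\Bigr].
\]
\end{lemma}

\begin{proof}
Let $T_s=e^{-s(A+V)}$ and let $S_sf(y)$ be the right side. Integrating the derivative of $u\mapsto e^{-\int_u^sV(Y_t)dt}$ over $[0,s]$ gives
\[
1-e^{-\int_0^sV(Y_t)dt}=\int_0^sV(Y_u)\,e^{-\int_u^sV(Y_t)dt}\,du .
\]
Multiply by $f(Y_s)$ and use the Markov property at time $u$:
\[
S_sf=P_sf-\int_0^sP_u(VS_{s-u}f)\,du .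
\]
The same equation holds with $T$ in place of $S$ (Duhamel's formula): for $f$ in the domain of $A$ we have $\frac d{du}P_uT_{s-u}f=P_uVT_{s-u}f$, and the integrated identity extends to $L^2(\mu)$ by density. Subtracting, $\|S_sf-T_sf\|\le\|V\|_\infty\int_0^s\|S_uf-T_uf\|\,du$. The integrand is bounded by $2\|f\|_\infty$, so Gronwall's lemma gives $S_sf=T_sf$.
\end{proof}

\subsection{Proof of part (a)}

The hypothesis concerns functions that vanish near $Z$, whereas $\mathcal{E}_V$ must be bounded below on all polynomials. We multiply by a cutoff and let the potential absorb the error. Fix $\varepsilon>0$ and $a\in(0,1)$. Let $\omega_0\in C^\infty(\mathbb{R})$ take values in $[0,1]$, with $\omega_0=0$ on $(-\infty,1]$ and $\omega_0=1$ on $[2,\infty)$, and put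
\[
\chi_\varepsilon(y)=\prod_{i<j}\omega_0\bigl((y_i+y_j)/\varepsilon\bigr),\qquad U=U_{2\varepsilon}.
\]
Then $\chi_\varepsilon=0$ on $U_\varepsilon$ and $\chi_\varepsilon=1$ off $U$. If $\partial_i\chi_\varepsilon(y)\ne0$, then $y_i+y_j\in(\varepsilon,2\varepsilon)$ for some $j\ne i$, so $y\in U$ and $y_i\le2\varepsilon$; and $|\partial_i\chi_\varepsilon|\le(n-1)\|\omega_0'\|_\infty/\varepsilon$. Hence $\sum_i2y_i(\partial_i\chi_\varepsilon)^2\le C'\mathbf{1}_U$ with $C'=4n^3\|\omega_0'\|_\infty^2/\varepsilon$. For a polynomial $g$ we have $\chi_\varepsilon g\in\mathcal{C}$. The hypothesis and the inequality $(x+x')^2\le(1+a)x^2+(1+a^{-1})x'^2$ give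
\[
\lambda\Bigl(\|g\|^2-\int_Ug^2\,d\mu\Bigr)\le\lambda\|\chi_\varepsilon g\|^2\le D(\chi_\varepsilon g)\le(1+a)D(g)+(1+a^{-1})C'\int_Ug^2\,d\mu .
\]
Let $V=v\mathbf{1}_U$ with $v=(\lambda+(1+a^{-1})C')/(1+a)$. By Lemma~\ref{lem:semigroup}(ii), $\mathcal{E}_V(g)\ge\frac\lambda{1+a}\|g\|^2$ for polynomials $g$, hence on $\mathcal{F}$ by density. By Lemma~\ref{lem:FK} with $f=1$,
\[
\int\mathbb{P}_y\bigl(Y_u\notin U_{2\varepsilon}\text{ for all }u\le s\bigr)\,\mu(dy)\le\langle1,e^{-s(A+V)}1\rangle\le e^{-\lambda s/(1+a)} .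
\]
The right side does not depend on $\varepsilon$. The event on the left is $\{\min_{u\le s}\Sigma(Y_u)\ge2\varepsilon\}$, and by continuity of paths it increases, as $\varepsilon\downarrow0$, to $\{\min_{u\le s}\Sigma(Y_u)>0\}=\{\tau>s\}$. Letting $\varepsilon\to0$ and then $a\to0$, we obtain $\int\mathbb{P}_y(\tau>s)\,\mu(dy)\le e^{-\lambda s}$.

Let $\theta'>\theta_n$. By \eqref{eq:expdecay}, $e^{\theta's}\mathbb{P}_y(\tau>s)\to\infty$ for every $y\in(0,\infty)^n$, a set of full $\mu$-measure. By Fatou's lemma, $e^{\theta's}\int\mathbb{P}_y(\tau>s)\,\mu(dy)\to\infty$, so $e^{(\theta'-\lambda)s}\to\infty$ and $\theta'>\lambda$. Hence $\theta_n\ge\lambda$.\qed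

\subsection{Proof of part (b)}

Let $f=0$ on $U=U_\varepsilon$, and let $V=v\mathbf{1}_U$ with $v>0$. Then $\|f\|>0$, because $f\not\equiv0$ is continuous and $\mu$ has full support, and $\mathcal{E}_V(f)=\mathcal{E}(f)\le D(f)$ by Lemma~\ref{lem:semigroup}(iii). Jensen's inequality for the probability measure $\nu_f/\|f\|^2$ and Lemma~\ref{lem:FK} give
\[
\|f\|^2e^{-sD(f)/\|f\|^2}\le\langle f,e^{-s(A+V)}f\rangle\le\|f\|_\infty^2\int\mathbb{E}_y\Bigl[e^{-v\int_0^s\mathbf{1}_U(Y_u)du}\Bigr]\mu(dy).
\]
As $v\to\infty$ the exponential decreases to the indicator of $\{\int_0^s\mathbf{1}_U(Y_u)du=0\}$. Since $U$ is open and paths are continuous, for $s>0$ a visit to $U$ during $[0,s]$ lasts a positive time; so on this event $Y$ avoids $U\supset Z$ on $[0,s]$, and $\tau>s$. By dominated convergence,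
\begin{equation}\label{eq:lowsurv}
\|f\|^2e^{-sD(f)/\|f\|^2}\le\|f\|_\infty^2\int\mathbb{P}_y(\tau>s)\,\mu(dy).
\end{equation}

To bound the right side we need (K1) with control on the starting point. The Yamada--Watanabe comparison theorem states that solutions of \eqref{eq:besq} driven by the same Brownian motion, with ordered starting points, stay ordered for all times. A joint zero of the larger processes is then a joint zero of the smaller ones, so $\mathbb{P}_y(H_n>t)$ is nondecreasing in each $y_i$. Moreover, $t\mapsto M^{-1}X_{Mt}$ solves \eqref{eq:besq} with the Brownian motions $M^{-1/2}W^{(i)}_{Mt}$. With $M=\max_iy_i$,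
\[
\mathbb{P}_y(H_n>t)\le\mathbb{P}_{(M,\dots,M)}(H_n>t)=\mathbb{P}_{(1,\dots,1)}(H_n>t/M).
\]
Let $0<\theta'<\theta_n$, which is possible since $\theta_n>0$. By (K1) there is $t_0\ge1$ with $\mathbb{P}_{(1,\dots,1)}(H_n>t)\le t^{-\theta'}$ for $t\ge t_0$, and therefore $\mathbb{P}_{(1,\dots,1)}(H_n>t)\le(t_0/t)^{\theta'}$ for all $t>0$. Hence
\[
\int\mathbb{P}_y(\tau>s)\,\mu(dy)\le t_0^{\theta'}(e^s-1)^{-\theta'}\int(\max_iy_i)^{\theta'}\mu(dy),
\]
and the last integral is finite. Comparing with \eqref{eq:lowsurv} as $s\to\infty$ gives $D(f)/\|f\|^2\ge\theta'$, and $\theta'\uparrow\theta_n$ completes the proof.\qed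

\begin{thebibliography}{1}

\bibitem{BBT}
Quentin Berger, Lo\"ic B\'ethencourt and Camille Tardif,
\emph{On joint returns to zero of Bessel processes},
arXiv:2406.19344 (2024).

\end{thebibliography}
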